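# Among free plates of given volume, the ball has the highest fundamental tone

## 1. Trial functions $\rho(|x|)\,x_i/|x|$ and their energy density

Fix a dimension $d\ge 2$ and let $B$ be the unit ball of $\mathbb R^d$. Take one function $\rho$ on $[0,\infty)$ with $\rho(0)=0$, and make from it $d$ functions on $\mathbb R^d$:
$$u_i(x)=\rho(r)\,\frac{x_i}{r},\qquad r=|x|,\quad i=1,\dots,d .$$
Write $g=\rho/r$ and $w=g'$, so $u_i=g(r)x_i$. No single $u_i$ is radial, but $\sum_i u_i^2=\rho^2$ is, and we shall see that the same happens for first and second derivatives. Given real numbers $\sigma,\tau,\omega$, put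
$$s=1+(d-1)\sigma,\qquad \kappa=(d-s)(s+2),\qquad P=\rho''+(s-1)w .$$
Then (this is proved in Section 4)
$$\sum_{i=1}^d\Big[(1-\sigma)|D^2u_i|^2+\sigma(\Delta u_i)^2+\tau|Du_i|^2-\omega u_i^2\Big]=h(|x|), \tag{1}$$
$$h=P^2+\kappa w^2+\tau\big(\rho'^2+(d-1)g^2\big)-\omega\rho^2 . \tag{2}$$

Here is what the object is for. Suppose that $h$ is strictly decreasing on $[0,\infty)$ and that $\int_B h(|x|)\,dx=0$. Let $\Omega$ have the same volume as $B$. To go from $B$ to $\Omega$ one removes points where $h>h(1)$ and adds the same volume of points where $h\le h(1)$. So $\int_\Omega h\le 0$. By (1) this says that the total energy of $u_1,\dots,u_d$ on $\Omega$ is at most $\omega$ times their total squared $L^2$ norm. If the $u_i$ are admissible trial functions for an eigenvalue of $\Omega$, that eigenvalue is at most $\omega$. This is Weinberger's method.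

So we need a $\rho$ for which $\omega$ is the eigenvalue of the ball and $h$ decreases all the way to infinity. Inside the ball we have no choice: $\rho$ must be the radial part of the ball's eigenfunction, and a sharp estimate is needed. Outside we may choose, and the obvious choice fails.

## 2. The free plate, its fundamental tone, and the two theorems

Let $\Omega\subset\mathbb R^d$ be bounded, open and nonempty. For a tension $\tau$ and a Poisson's ratio $\sigma$ put
$$Q_\Omega[u]=\frac{\int_\Omega(1-\sigma)|D^2u|^2+\sigma(\Delta u)^2+\tau|Du|^2\,dx}{\int_\Omega u^2\,dx}, \tag{3}$$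
where $|D^2u|^2=\sum_{i,j}(\partial_i\partial_ju)^2$.

**Definition (fundamental tone).**
$$\omega_1(\Omega)=\inf\Big\{Q_\Omega[u]:u\in H^2(\Omega),\ u\not\equiv0,\ \int_\Omega u\,dx=0\Big\}. \tag{4}$$

No boundary condition is imposed on $u$; this is what "free" means. On a smoothly bounded region (a bounded connected open set with smooth boundary) and for $\sigma\in(-\frac1{d-1},1)$, the minimizers satisfy $\Delta\Delta u-\tau\Delta u=\omega u$ with the natural boundary conditions of $Q_\Omega$. On $\Omega$ we use only (4).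

The number $s=1+(d-1)\sigma$ is the convenient parameter. As $\sigma$ runs over $[-\frac1{d-1},1]$, $s$ runs over $[0,d]$. For example, if $d=2$ then $s=1+\sigma$ and $\kappa=(1-\sigma)(3+\sigma)$; and $\sigma=0$ always means $s=1$.

For $s\in[0,d]$ the integrand of the numerator is nonnegative when $\tau\ge0$. Indeed, for a symmetric matrix $M$ we have $(\operatorname{tr}M)^2\le d|M|^2$, so $(1-\sigma)|M|^2+\sigma(\operatorname{tr}M)^2$ is at least $(1-\sigma)|M|^2$ if $\sigma\ge0$, and at least $(1-\sigma+d\sigma)|M|^2=s|M|^2$ if $\sigma<0$. For $0<s<d$ it is therefore at least a positive constant times $|M|^2$.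

In plain words: among all free plates of given volume, with given material and under given tension, which shape makes the lowest nonzero tone as high as possible? The problem is from L. M. Chasman, "An isoperimetric inequality for fundamental tones of free plates with nonzero Poisson's ratio", arXiv:1412.4152 (2014). The inequality is known for $\sigma=0$ and all $\tau>0$. Write $\Omega^*$ for the ball with the volume of $\Omega$.

**Theorem A.** Let $d\ge2$, $\tau>0$, $\sigma\in(-\frac1{d-1},1)$, and let $\Omega\subset\mathbb R^d$ be a smoothly bounded region. Then $\omega_1(\Omega)\le\omega_1(\Omega^*)$, with equality if and only if $\Omega$ is a ball.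

**Theorem B.** Let $d\ge2$, $\tau>0$ and $\sigma\in[-\frac1{d-1},1]$, endpoints included. Let $\Omega$ be any nonempty bounded open set, with no regularity or connectedness assumed, and define $\omega_1$ by (4). Then there is $C=C(d,\sigma,\tau,|\Omega|)>0$ with
$$\omega_1(\Omega^*)-\omega_1(\Omega)\ge C\,\mathcal A(\Omega)^2,\qquad \mathcal A(\Omega)=\min\Big\{\frac{|\Omega\triangle B'|}{|B'|}:B'\text{ a ball},\ |B'|=|\Omega|\Big\}. \tag{5}$$
In particular equality forces $\Omega$ to be a ball up to a null set.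

The minimum in (5) exists, because $|\Omega\triangle B'|$ depends continuously on the center of $B'$ and takes its largest possible value $2|\Omega|$ when $B'$ is far away. As an example, let $\Omega$ be the union of two balls of equal volume, so far apart that no ball of volume $|\Omega|$ meets both. Then $|\Omega\cap B'|\le\frac12|B'|$ for every competitor, with equality when $B'$ contains one of the two balls, so $\mathcal A(\Omega)=1$.

**Remark (limits of the ranges).** If $\sigma>1$, then $\omega_1(\Omega)=-\infty$ for every bounded open $\Omega$. To see this take $u=e^{nx_1}\cos(nx_2)$ minus its mean. Then $\Delta u=0$, $|Du|^2=n^2e^{2nx_1}$ and $|D^2u|^2=2n^4e^{2nx_1}$ (the entries are $\pm n^2e^{nx_1}\cos nx_2$ on the diagonal and $-n^2e^{nx_1}\sin nx_2$ twice off it). Also $\int_\Omega u^2\le\int_\Omega e^{2nx_1}$. So for large $n$, $Q_\Omega[u]\le-(2(\sigma-1)n^4-\tau n^2)\to-\infty$. If $\tau=0$ and $\sigma\in(-\frac1{d-1},1)$, linear functions minus their mean give $\omega_1(\Omega)=0$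 for all $\Omega$, so rigidity needs $\tau\ne0$.

**Scaling.** Let $\Omega^*$ have radius $R$, and put $u_R(x)=u(Rx)$ on $\Omega/R$. Second derivatives gain a factor $R^2$, first derivatives a factor $R$, so
$$\omega_1(\Omega;\tau)=R^{-4}\,\omega_1(\Omega/R;R^2\tau). \tag{6}$$
Since $\tau>0$ is arbitrary, **we assume from now on that $|\Omega|=|B|$ and $\tau>0$**.

## 3. Linear functions, long ellipses, disconnected sets

Some cases can be settled at once.

If $\Omega$ is a disjoint union of two nonempty open sets, then a function that is constant on each, with mean zero, has $Q_\Omega=0$, so $\omega_1(\Omega)=0$. (The form is nonnegative, so it cannot be less.) There is nothing to fear from such sets.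

Let $d=2$ and let $E_L$ be the ellipse with semiaxes $L$ and $1/L$, which has the area of $B$. Then $\int_{E_L}x_1^2=\frac{L^2}4|E_L|$, so $\omega_1(E_L)\le Q[x_1]=4\tau/L^2$, which tends to $0$ as $L\to\infty$. The tone of $B$ does not vanish: the second-order part of the form is nonnegative, so $\omega_1(B)\ge\tau\mu_1(B)>0$, where $\mu_1(B)$ is the first nonzero Neumann eigenvalue of the Laplacian. So the inequality holds for long ellipses.

Now try linear functions on a general $\Omega$, that is, $\rho=r$. Then $g=1$, $w=0$, $P=0$, and (2) reads $h=\tau d-\omega r^2$. This is strictly decreasing for every $\omega>0$. Put the centroid of $\Omega$ at $0$, so that the $x_i$ have mean zero. Since $\int_B r^2=\frac d{d+2}|B|$, the condition $\int_Bh=0$ forces $\omega=\tau(d+2)$. The argument of Section 1 then proves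
$$\omega_1(\Omega)\le\tau(d+2)\qquad\text{for every }\Omega\text{ with }|\Omega|=|B|.$$
This is not the theorem. For $0<s<d$ we have $\omega_1(B)<\tau(d+2)=Q_B[x_1]$, strictly. Otherwise $x_1$ would be a minimizer on $B$, and the first variation would give $\tau\int_B\partial_1\varphi=\omega_1(B)\int_Bx_1\varphi$ for all $\varphi\in C_c^\infty(B)$. The left side is always $0$ and the right side is not. So linear functions have the right monotonicity but the wrong $\omega$. The condition $\int_Bh=0$ with $\omega=\omega_1(B)$ requires that inside $B$ we use the ball's own eigenfunctions.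

## 4. The density in terms of $\rho$

**Purpose.** We prove (1)–(2). From $\rho=rg$ we get
$$\rho'=g+rw,\qquad \rho''=rw'+2w,\qquad P=rw'+(s+1)w. \tag{7}$$
Let $n=x/r$. Differentiating $u_i=g\,x_i$,
$$\partial_ju_i=g\,\delta_{ij}+rw\,n_in_j .$$
The last term is $\phi\,x_ix_j$ with $\phi=w/r$. Its derivative in $x_k$ is $r^2\phi'n_in_jn_k+w(\delta_{ik}n_j+\delta_{jk}n_i)$, and $r^2\phi'=rw'-w=\rho''-3w$. Hence
$$\partial_k\partial_ju_i=w\,(n_k\delta_{ij}+n_i\delta_{jk}+n_j\delta_{ik})+(\rho''-3w)\,n_in_jn_k .$$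
Let $\Sigma$ be the tensor in parentheses. Each of its three summands has squared norm $d$, and each of the six ordered pairs of different summands has inner product $1$, so $|\Sigma|^2=3d+6$. Its inner product with $n\otimes n\otimes n$ is $3$. Therefore
$$\sum_i|D^2u_i|^2=(3d+6)w^2+6w(\rho''-3w)+(\rho''-3w)^2=\rho''^2+3(d-1)w^2 .$$
Setting $j=k$ and summing, $\Delta u_i=\big((d+2)w+\rho''-3w\big)n_i=(\rho''+(d-1)w)n_i$. So
$$\sum_iu_i^2=\rho^2,\quad \sum_i|Du_i|^2=\rho'^2+(d-1)g^2,\quad \sum_i(\Delta u_i)^2=(\rho''+(d-1)w)^2, \tag{8}$$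
where the middle identity is $dg^2+2grw+r^2w^2=(g+rw)^2+(d-1)g^2$.

Now combine. Since $\sigma(d-1)=s-1$,
$$(1-\sigma)\big(\rho''^2+3(d-1)w^2\big)+\sigma\big(\rho''+(d-1)w\big)^2=\rho''^2+2(s-1)w\rho''+\big[3(d-s)+(s-1)(d-1)\big]w^2 .$$
Completing the square leaves the coefficient $3(d-s)+(s-1)(d-1)-(s-1)^2=3(d-s)+(s-1)(d-s)=\kappa$ in front of $w^2$. Hence
$$\sum_i\big[(1-\sigma)|D^2u_i|^2+\sigma(\Delta u_i)^2\big]=P^2+\kappa w^2, \tag{9}$$
and (1)–(2) follow. Since both sides of (9) are quadratic forms in $\rho$, the polarized identity holds for two functions $\rho,\eta$, with right side $P_\rho P_\eta+\kappa w_\rho w_\eta$. Similarly for (8).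

A check: for $\rho=r^3$ we have $w=2r$ and $P=6r+2(s-1)r=2(s+2)r$, so (9) gives $4r^2\big[(s+2)^2+\kappa\big]=4(s+2)(d+2)r^2$. Directly, $(1-\sigma)\cdot12(d+2)r^2+\sigma\cdot4(d+2)^2r^2=4(d+2)r^2\,[3+\sigma(d-1)]$, the same number.

## 5. Centering and transplantation

**Proposition 1.** Let $s\in[0,d]$, let $\omega$ be real, and let $\rho$ be $C^1$ on $[0,\infty)$ with $\rho(1)=1$ and $\rho'>0$ on $(0,\infty)$. Suppose that $g=\rho/r$ is a smooth function of $r^2$ on $[0,1]$, that $\rho$ is smooth on $[1,\infty)$, that $h$ in (2) is continuous and strictly decreasing on $[0,\infty)$, and that $\int_Bh(|x|)\,dx=0$. Then every bounded open $\Omega$ with $|\Omega|=|B|$ has a translate, again called $\Omega$, with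
$$\big(\omega_1(\Omega)-\omega\big)\int_\Omega\rho^2\,dx\le\int_\Omega h\,dx=-S, \tag{10}$$
$$S=\int_{B\setminus\Omega}(h-h(1))\,dx+\int_{\Omega\setminus B}(h(1)-h)\,dx\ \ge0, \tag{11}$$
and $S=0$ only if $|\Omega\triangle B|=0$.

**Step 1: admissibility.** We need $u_i\in H^2(\Omega)$ with mean zero. The functions $u_i$ are smooth on $\overline B$ and on $\mathbb R^d\setminus B$ up to the sphere, and $C^1$ across it. So their first derivatives are locally Lipschitz, and $u_i\in W^{2,\infty}_{loc}(\mathbb R^d)\subset H^2(\Omega)$ for bounded $\Omega$, with (1) valid almost everywhere.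

For the mean, let $\Gamma(r)=\int_0^r\rho$ and $F(y)=\int_\Omega\Gamma(|x-y|)\,dx$. Since $\rho(0)=0$, the function $z\mapsto\Gamma(|z|)$ is $C^1$ with gradient $\rho(|z|)z/|z|$, so $F$ is $C^1$. Since $\rho\ge1$ on $[1,\infty)$ and $\Omega$ is bounded, $F(y)\to\infty$ as $|y|\to\infty$. Thus $F$ has a minimum point $y$, where
$$0=-\nabla F(y)=\int_\Omega\rho(|x-y|)\frac{x-y}{|x-y|}\,dx .$$
Translate so that $y=0$. Then $\int_\Omega u_i=0$ for all $i$.

**Step 2: the inequality.** By (4), $\omega_1(\Omega)\int_\Omega u_i^2$ is at most the numerator of $Q_\Omega[u_i]$. Summing over $i$ and using (1) gives the inequality in (10). Since $|\Omega|=|B|$, we have $|B\setminus\Omega|=|\Omega\setminus B|$, so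
$$\int_\Omega h=\int_Bh+\int_{\Omega\setminus B}h-\int_{B\setminus\Omega}h=0-S,$$
where we inserted $h(1)$ in both integrals at no cost. The integrands in (11) are nonnegative because $h$ decreases. They are strictly positive off the unit sphere, so $S=0$ forces both sets to be null. $\blacksquare$

It remains to produce such a $\rho$ with $\omega=\omega_1(B)$.

## 6. The Bessel facts needed

Put
$$\nu=\frac d2,\qquad m=d+2=2(\nu+1),\qquad N=d+4 .$$
With $(\mu+1)_k=(\mu+1)(\mu+2)\cdots(\mu+k)$ let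
$$\Phi_\mu(z)=\sum_{k\ge0}\frac{(-1)^k(z^2/4)^k}{k!\,(\mu+1)_k}=2^\mu\Gamma(\mu+1)z^{-\mu}J_\mu(z),\qquad \Psi_\mu(z)=\sum_{k\ge0}\frac{(z^2/4)^k}{k!\,(\mu+1)_k}.$$
These are Bessel and modified Bessel functions normalized to equal $1$ at $0$; for example $\Phi_{1/2}(z)=\sin z/z$ and $\Psi_{1/2}(z)=\sinh z/z$. Differentiating the series term by term,
$$\Phi_\mu'=-\frac z{2(\mu+1)}\Phi_{\mu+1},\qquad \Psi_\mu'=\frac z{2(\mu+1)}\Psi_{\mu+1}, \tag{12}$$
and Bessel's equation becomes
$$\Phi_\mu''+\frac{2\mu+1}z\Phi_\mu'+\Phi_\mu=0,\qquad \Psi_\mu''+\frac{2\mu+1}z\Psi_\mu'-\Psi_\mu=0 . \tag{13}$$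
Let $j_{\nu,1}<j_{\nu,2}<\dots$ be the positive zeros of $J_\nu$. We recall from Watson, *Theory of Bessel Functions*, §15.41 and §15.51:
$$\frac{J_{\nu+1}(z)}{J_\nu(z)}=2z\sum_k\frac1{j_{\nu,k}^2-z^2},\qquad \sum_kj_{\nu,k}^{-2}=\frac1{4(\nu+1)},\qquad\text{hence}\quad j_{\nu,1}^2>4(\nu+1)=2m. \tag{14}$$

## 7. On the ball the tone is carried by $\rho(r)x_i/r$

In this section $0<s<d$ and $\omega=\omega_1(B)$. Let $\mathcal B(u,\varphi)$ be the symmetric bilinear form on $H^2(B)$ whose quadratic form is the numerator of (3).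

**Step 1: a minimizer and its equation.** We need an eigenfunction. Take a minimizing sequence with $\int u^2=1$ and mean zero. Since $\mathcal B(u,u)\ge c\int|D^2u|^2+\tau\int|Du|^2$ with some $c>0$, the sequence is bounded in $H^2(B)$. By compactness of $H^2(B)\subset L^2(B)$ a subsequence converges weakly in $H^2$ and strongly in $L^2$, and the nonnegative form $\mathcal B$ is weakly lower semicontinuous. So a minimizer $u$ exists, and
$$\mathcal B(u,\varphi)=\omega\int_Bu\varphi\qquad\text{for all }\varphi\in H^2(B). \tag{15}$$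
(First variation gives this for mean-zero $\varphi$; for $\varphi=1$ both sides vanish.) Call nonzero solutions of (15) eigenfunctions.

**Step 2: bounds for $\omega$.** These will exclude other symmetry types. From Section 3,
$$0<\tau\mu_1(B)\le\omega\le Q_B[x_1]=\tau m. \tag{16}$$

**Step 3: the degree is one.** We show that eigenfunctions of the form $\rho(r)x_i/r$ exist. Let $\mathcal H_\ell$ be the space of spherical harmonics of degree $\ell$ and let $\Pi_\ell u$ be the degree-$\ell$ part in the expansion $u(r\theta)=\sum_{\ell,j}f_{\ell j}(r)Y_{\ell j}(\theta)$. The $\mathcal H_\ell$ are irreducible, pairwise inequivalent representations of $O(d)$ with real characters $\chi_\ell$, so Schur orthogonality gives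
$$\Pi_\ell u=\dim\mathcal H_\ell\int_{O(d)}\chi_\ell(R)\,u(R^{-1}\,\cdot)\,dR .$$
The map $R\mapsto u(R^{-1}\,\cdot)$ is continuous into $H^2(B)$, so the integral converges there. Since $\mathcal B$ and the $L^2$ product are $O(d)$-invariant, each $u(R^{-1}\,\cdot)$ satisfies (15), and so does the integral. Thus $\Pi_\ell u$ is $0$ or an eigenfunction. Some $v=\Pi_\ell u$ is nonzero.

Suppose $\ell\ge2$. The spherical Laplacian acts on $\mathcal H_\ell$ with eigenvalue $\ell(\ell+d-2)\ge2d$, so
$$\int_B|Dv|^2\ge\ell(\ell+d-2)\int_Br^{-2}v^2>2d\int_Bv^2\ge m\int_Bv^2,$$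
using $r<1$ and $2d\ge d+2$. Then $\omega\int v^2=\mathcal B(v,v)\ge\tau\int|Dv|^2>\tau m\int v^2$, against (16).

Suppose $\ell=0$. Then $v$ is radial, and $\int v=0$ by (15) with $\varphi=1$. The radial Neumann eigenfunctions of $B$ are the constants and $\Phi_{\nu-1}(kr)$ with vanishing derivative at $r=1$. By (12) this means $\Phi_\nu(k)=0$, so the first nonzero radial Neumann eigenvalue is $j_{\nu,1}^2>2m$. So $\int|Dv|^2>m\int v^2$, and we get the same contradiction.

Hence $\ell=1$ and $v=\sum_iR_i(r)x_i/r$ with some $R_i\not\equiv0$. The odd part of $v$ under $x_i\mapsto-x_i$ is $R_i(r)x_i/r$, again an eigenfunction. Put $\rho=R_i$. Rotating, **all** $u_j=\rho(r)x_j/r$, $j=1,\dots,d$, are eigenfunctions.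

**Step 4: the shape of $\rho$.** We solve the equation. For $\varphi\in C_c^\infty(B)$ two integrations by parts turn $\int D^2u:D^2\varphi$ into $\int\Delta u\,\Delta\varphi$, so $\Delta^2u_i-\tau\Delta u_i=\omega u_i$ in $B$, and $u_i$ is smooth there by ellipticity. Choose $a,b>0$ with
$$b^2-a^2=\tau,\qquad a^2b^2=\omega .$$
Then $(\Delta+a^2)(\Delta-b^2)u_i=0$. Let $v=(\Delta-b^2)u_i$. Then $(\Delta+a^2)v=0$, and
$$(\Delta-b^2)\Big(u_i+\frac v{a^2+b^2}\Big)=v+\frac{(-a^2-b^2)v}{a^2+b^2}=0 .$$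
Both $v$ and $u_i+v/(a^2+b^2)$ are smooth and of the form $\psi(r)x_i$. Since $\Delta(\psi x_i)=\big(\psi''+\frac{d+1}r\psi'\big)x_i$, the factors satisfy $\psi''+\frac{d+1}r\psi'+a^2\psi=0$ and $\psi''+\frac{d+1}r\psi'-b^2\psi=0$ respectively. A smooth function vanishing on $x_i=0$ is $x_i$ times a smooth function, so $\psi$ is bounded at $0$. The second solution of each equation behaves like $r^{-d}$ there and is excluded. By (13) with $2\nu+1=d+1$,
$$g(r)=A\,\Phi_\nu(ar)+B\,\Psi_\nu(br),\qquad (A,B)\ne(0,0). \tag{17}$$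
(The coefficient $B$ will not be confused with the ball.) In particular $g$ is a smooth function of $r^2$, up to $r=1$.

**Step 5: boundary conditions.** We extract the conditions at $r=1$. Test (15) with $\eta(r)x_i/r$, where $\eta$ is smooth on $[0,1]$ and vanishes near $0$, and sum over $i$. By polarized (8), (9),
$$\int_0^1\Big[P_\rho P_\eta+\kappa w_\rho w_\eta+\tau\Big(\rho'\eta'+(d-1)\frac{\rho\eta}{r^2}\Big)-\omega\rho\eta\Big]r^{d-1}dr=0, \tag{18}$$
with $w_\eta=(r\eta'-\eta)/r^2$ and $P_\eta=\eta''+(s-1)w_\eta$. Integrate by parts until no derivative falls on $\eta$. Choosing $\eta\in C_c^\infty(0,1)$ shows that the remaining integrand vanishes, so for general $\eta$ the boundary terms at $r=1$ vanish. Write $P$, $w$ for $P_\rho$, $w_\rho$. The term $P\eta''r^{d-1}$ contributes $P(1)\eta'(1)-\big[P'(1)+(d-1)P(1)\big]\eta(1)$. The term $(s-1)Pw_\eta r^{d-1}$ contributes $(s-1)P(1)\eta(1)$, the term in $\kappa$ contributes $\kappa w(1)\eta(1)$, and the term in $\tau$ contributes $\tau\rho'(1)\eta(1)$.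 As $\eta'(1)$ and $\eta(1)$ are arbitrary,
$$P(1)=0,\qquad \tau\rho'(1)=P'(1)-\kappa w(1). \tag{19}$$
Finally $\mathcal B(u_i,u_i)=\omega\int u_i^2$, summed over $i$, is
$$\int_Bh(|x|)\,dx=0 . \tag{20}$$

**Definition (profile).** For $s\in[0,d]$ and $\tau>0$, a *profile* is a pair $(\omega,\rho)$ with $0<\omega\le\tau m$ and $\rho=rg$, where $g$ is as in (17) with $a,b>0$ determined by $b^2-a^2=\tau$, $a^2b^2=\omega$, such that (19) and (20) hold.

We have shown: for $0<s<d$ there is a profile with $\omega=\omega_1(B)$. The definition isolates exactly what Sections 8–11 use, so that they also serve at $s=0$ and $s=d$.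

As an example, let $s=d$ and write $\rho_J=Ar\Phi_\nu(ar)$, $\rho_I=Br\Psi_\nu(br)$. Then $\kappa=0$ and $P=\rho''+(d-1)w=-a^2\rho_J+b^2\rho_I$, the radial factor of $\Delta u_i$. The conditions (19) become $a^2\rho_J(1)=b^2\rho_I(1)$ and $b^2\rho_J'(1)=a^2\rho_I'(1)$, the second because $(b^2-a^2)(\rho_J'+\rho_I')=-a^2\rho_J'+b^2\rho_I'$ at $1$. These are two linear equations for $(A,B)$. By contrast $\rho=r$ satisfies no version of (19): it has $P\equiv0$ and $w\equiv0$, but $\tau\rho'(1)=\tau\neq0$.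

## 8. Signs of $g$, $g'$ and $P$ inside the ball

In Sections 8–11, $(\omega,\rho)$ is any profile and $s\in[0,d]$.

**Step 1: $a$ is small.** All later Bessel estimates need this. Let $\beta=b^2/a^2>1$. From $\omega\le\tau m$, that is $a^2b^2\le(b^2-a^2)m$, dividing by $a^2$ gives $a^2\beta\le(\beta-1)m$, or $\beta(m-a^2)\ge m$. So
$$a^2<m,\qquad \beta\ge\frac m{m-a^2}. \tag{21}$$
By (14), $a<j_{\nu,1}$, so $\Phi_\nu>0$ on $[0,a]$.

**Step 2: formulas for $w$ and $P$.** We factor out the common $-r/m$. By (12) and (7),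
$$w=-\frac rmW,\quad W(r)=Aa^2\Phi_{\nu+1}(ar)-Bb^2\Psi_{\nu+1}(br);\qquad P=-\frac rmT,\quad T=(s+2)W+rW'. \tag{22}$$
Let $t_k(z)=\dfrac{(z^2/4)^k}{k!(\nu+2)_k}$, so that $\Phi_{\nu+1}=\sum(-1)^kt_k$, $\Psi_{\nu+1}=\sum t_k$, and $\dfrac{t_{k+1}}{t_k}=\dfrac{z^2}{4(k+1)(\nu+2+k)}$. Since $r\frac{d}{dr}t_k(ar)=2k\,t_k(ar)$,
$$T(r)=Aa^2\Theta(ar)-Bb^2\hat\Theta(br),\qquad \Theta=\sum_k(-1)^k(s+2+2k)t_k,\quad \hat\Theta=\sum_k(s+2+2k)t_k .$$

**Step 3: three alternating series.** We need the sign of $\Theta$ and of two derivatives for $0<z\le a$, where $z^2<d+2$. In each case the moduli of the terms strictly decrease, so the sum has the sign of its first term.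

* $\Theta>0$. The first ratio is $\frac{s+4}{s+2}\cdot\frac{z^2}{2(d+4)}\le2\cdot\frac{z^2}{2(d+4)}<1$, and later ratios are smaller.
* $\Theta'<0$. Here $z\Theta'=\sum_{k\ge1}(-1)^k2k(s+2+2k)t_k$ begins with a negative term. The ratios are $\frac{s+4+2k}{s+2+2k}\cdot\frac{z^2}{4k(\nu+2+k)}\le\frac32\cdot\frac{d+2}{2(d+6)}<1$.
* $\Phi_{\nu+1}'<0$. Here $z\Phi_{\nu+1}'=\sum_{k\ge1}(-1)^k2kt_k$, with ratios $\frac{z^2}{4k(\nu+2+k)}<1$.

**Step 4: $A$ and $B$ have the same sign.** The condition $P(1)=0$ is $T(1)=0$, that is $Aa^2\Theta(a)=Bb^2\hat\Theta(b)$ with $\Theta(a)>0$ and $\hat\Theta(b)>0$. As $(A,B)\ne(0,0)$, both are nonzero with the same sign. The conditions (17), (19), (20) are unchanged when $\rho$ is multiplied by a constant, so we take $A,B>0$; then $g>0$ on $[0,1]$, and we normalize $\rho(1)=g(1)=1$.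

**Step 5: consequences.** Since $\Phi_{\nu+1}(ar)$ and $\Theta(ar)$ decrease and $\Psi_{\nu+1}(br)$, $\hat\Theta(br)$ increase,
$$g>0,\quad W'<0,\quad T'<0\ \text{ on }(0,1],\qquad T(1)=0,\quad T>0\text{ on }(0,1). \tag{23}$$
From $0=T(1)=(s+2)W(1)+W'(1)$ we get $W(1)>0$, and $W$ decreases, so
$$W>0\text{ on }[0,1],\qquad 0\le T<(s+2)W\text{ on }(0,1]. \tag{24}$$
Also $P'(1)=-\frac1m\big(T(1)+T'(1)\big)=-T'(1)/m>0$. Put $c:=-w(1)=W(1)/m>0$. Then $\rho'(1)=g(1)+w(1)=1-c$, and the second part of (19) reads $\tau(1-c)=P'(1)+\kappa c$. Since $\kappa\ge0$ and $P'(1)>0$,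
$$0<c<1,\qquad \kappa c<\tau(1-c). \tag{25}$$

## 9. The quotient $\eta=\Phi_{\nu+1}/\Phi_\nu$ and a sharp inequality for it

The monotonicity of $h$ will be reduced to a statement about $\Phi_{\nu+1}/\Phi_\nu$ alone. Put, on $[0,a]$,
$$\eta(z)=\frac{\Phi_{\nu+1}(z)}{\Phi_\nu(z)},\qquad q(z)=\frac{z^2\eta(z)}m .$$
From the definition of $\Phi$ and (14), $\eta=\frac{2(\nu+1)}z\frac{J_{\nu+1}}{J_\nu}=4(\nu+1)\sum_k(j_{\nu,k}^2-z^2)^{-1}$. Expanding each term in a geometric series, $\eta$ is a power series in $z^2$ with positive coefficients and $\eta(0)=1$. So $\eta\ge1$, and $\eta$ and $q$ are increasing.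

**Step 1: $q<1$ on $(0,a]$.** This will keep $\rho'$ positive. Write $\rho=\rho_J+\rho_I$ with $\rho_J=Ar\Phi_\nu(ar)$ and $\rho_I=Br\Psi_\nu(br)$, and let $L=\rho''+(d-1)w$ be the radial factor of $\Delta u_i$, so $L=-a^2\rho_J+b^2\rho_I$. Then $P=L-(d-s)w$. By (7), $P(1)=0$ gives $w'(1)=-(s+1)w(1)=(s+1)c$, so $P'(1)=L'(1)-(d-s)(s+1)c$, and (19) becomes
$$\tau\rho'(1)=L'(1)-(d-s)(s+1)c+(d-s)(s+2)c=L'(1)+(d-s)c .$$
Insert $\tau=b^2-a^2$ and $L'=-a^2\rho_J'+b^2\rho_I'$. The terms $b^2\rho_I'$ and $-a^2\rho_J'$ cancel, and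
$$b^2\rho_J'(1)=a^2\rho_I'(1)+(d-s)c>0, \tag{26}$$
because $\rho_I'>0$. By (12), $\rho_J'(1)=A\big(\Phi_\nu(a)-\tfrac{a^2}m\Phi_{\nu+1}(a)\big)=A\Phi_\nu(a)(1-q(a))$. Hence $q(a)<1$, and as $q$ increases,
$$0<q(z)<1\qquad(0<z\le a). \tag{27}$$

**Step 2: an upper bound for $\eta$ in terms of $q$.** The bound $\eta\ge1$ points the wrong way for what follows. Insert $\Phi_\nu'=-\frac zm\Phi_{\nu+1}$ in (13): the equation becomes $-\frac1m\Phi_{\nu+1}-\frac zm\Phi_{\nu+1}'-\frac{2\nu+1}m\Phi_{\nu+1}+\Phi_\nu=0$. As $2\nu+2=m$, this says $\Phi_{\nu+1}'=\frac mz(\Phi_\nu-\Phi_{\nu+1})$. Therefore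
$$z\eta'=\frac{z\Phi_{\nu+1}'}{\Phi_\nu}-\eta\,\frac{z\Phi_\nu'}{\Phi_\nu}=m(1-\eta)+q\eta . \tag{28}$$
On the other hand $\eta-1$ is a series in $z^2,z^4,\dots$ with positive coefficients, and $z\frac d{dz}$ multiplies them by $2,4,\dots$. So $z\eta'\ge2(\eta-1)$. With (28), $(m+2)(\eta-1)\le q\eta$, and $m+2=N$, so
$$1\le\eta\le\frac N{N-q}.$$

**Lemma 2 (inequality (K)).** For $0<z\le a$,
$$1-\eta^2+q\eta>\frac{3q^2}m . \tag{29}$$
In particular $\eta(\eta-q)<1$.

**Proof.** For fixed $q\in(0,1)$ the function $1-\eta^2+q\eta-3q^2/m$ is concave in $\eta$, so it suffices to check the two ends of $[1,\frac N{N-q}]$. At $\eta=1$ its value is $q(1-3q/m)>0$, as $m\ge4$. At $\eta=\frac N{N-q}$,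
$$1-\eta^2+q\eta=\frac{(N-q)^2-N^2+qN(N-q)}{(N-q)^2}=\frac{q\,[N^2-2N-(N-1)q]}{(N-q)^2},$$
so, with $m=N-2$, we need
$$[N^2-2N-(N-1)q](N-2)>3q(N-q)^2 .$$
On $[0,1]$ the left side decreases in $q$. The right side increases, its derivative being $3(N-q)(N-3q)>0$ as $N\ge6$. So it suffices to look at $q=1$, where the difference of the two sides is
$$(N^2-3N+1)(N-2)-3(N-1)^2=N^3-8N^2+13N-5 .$$
At $N=6$ this equals $216-288+78-5=1$, and its derivative in $N$ is $3N^2-16N+13=(3N-13)(N-1)>0$ for $N\ge6$. So it is positive. $\blacksquare$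

For $d=2$ the margin at $q=1$ is exactly $1$, so there is little room here.

## 10. The density decreases inside the ball

**Proposition 3.** $\rho'>0$ and $h'<0$ on $(0,1]$ (left derivatives at $1$).

**Step 1: reduction to a quadratic in $t=T/W$.** We replace $h'$ by an expression in few variables. By (2), and since $g'=w$,
$$\tfrac12h'=PP'+\kappa ww'+\tau\big(\rho'\rho''+(d-1)gw\big)-\omega\rho\rho' .$$
By (22)–(24),
$$PP'=\frac r{m^2}T(T+rT')\le\frac r{m^2}T^2,\qquad \kappa ww'=\frac{\kappa r}{m^2}W(W+rW')\le\frac{\kappa r}{m^2}W^2,$$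
and $\rho''=P-(s-1)w=-\frac rm\big(T-(s-1)W\big)$. Put
$$y=\frac Wg>0,\qquad x=\frac{\rho'}g=1+\frac{rw}g=1-\frac{r^2y}m,\qquad t=\frac TW\in[0,s+2] .$$
Multiplying by $-\frac m{rg^2}$ and using $\rho\rho'=rg\cdot xg$,
$$-\frac m{rg^2}\cdot\tfrac12h'\ \ge\ H(t):=\tau y\big[xt+d-1-(s-1)x\big]+\omega mx-\frac{y^2}m(t^2+\kappa). \tag{30}$$
For fixed $r$ (so $x,y$ fixed), $H$ is concave in $t$. So $h'(r)<0$ follows once $H(s+2)>0$ and $H(0)>0$.

**Step 2: comparison with the $J$-part.** We bound $y$ by a Bessel quotient. Fix $r\in(0,1]$ and write $z=ar$, $\eta=\eta(z)$, $q=q(z)$. In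
$$y=\frac{Aa^2\Phi_{\nu+1}(ar)-Bb^2\Psi_{\nu+1}(br)}{A\Phi_\nu(ar)+B\Psi_\nu(br)}$$
we have $A,B>0$ and a positive numerator. Dropping the terms with $B$ increases the numerator and decreases the denominator, so
$$0<y<y_J:=a^2\eta,\qquad \frac{r^2y_J}m=\frac{z^2\eta}m=q . \tag{31}$$
Hence $0<1-q<x<1$ by (27). In particular $\rho'>0$.

**Step 3: $\beta$ in terms of $\eta,q$.** We express $\tau=a^2(\beta-1)$ and $\omega=a^4\beta$ through the same variables. Since $z\le a$ and $z^2/m=q/\eta$, (21) gives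
$$\beta\ge\frac m{m-z^2}=\frac\eta{\eta-q},\qquad \beta-1\ge\frac q{\eta-q}. \tag{32}$$

**Step 4: $H(s+2)>0$.** Here $x(s+2)+d-1-(s-1)x=3x+d-1=m-\frac{3r^2y}m$, and $(s+2)^2+\kappa=(s+2)m$. So
$$H(s+2)=f_1(y):=\tau y\Big(m-\frac{3r^2y}m\Big)+\omega m-\omega r^2y-(s+2)y^2 .$$
This is concave in $y$ and $f_1(0)=\omega m>0$, so by (31) it suffices that $f_1(y_J)>0$. By (31),
$$\frac{f_1(y_J)}{a^4}=(\beta-1)\eta(m-3q)+\beta m(1-q)-(s+2)\eta^2 .$$
The coefficients of $\beta-1$ and $\beta$ are positive, as $q<1$ and $m\ge4$. Insert (32) and $s+2\le m$, and multiply by $\frac{\eta-q}\eta>0$: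
$$\frac{f_1(y_J)}{a^4}\cdot\frac{\eta-q}\eta\ge q(m-3q)+m(1-q)-m\eta(\eta-q)=m(1-\eta^2+q\eta)-3q^2>0$$
by (29). This is where the exact form of (K) is needed.

**Step 5: $H(0)>0$ if $s\ge1$.** Since $0<x<1$, $d-1-(s-1)x=(d-s)+(s-1)(1-x)\ge d-s$. So
$$H(0)\ge f_0(y):=\tau y(d-s)+\omega m-\omega r^2y-\frac\kappa my^2,$$
again concave in $y$ with $f_0(0)>0$. As before, using (32), then $\eta(\eta-q)\le1$ and $\frac\kappa m=\frac{(d-s)(s+2)}m\le d-s$,
$$\frac{f_0(y_J)}{a^4}\cdot\frac{\eta-q}\eta\ge(d-s)q+m(1-q)-\frac\kappa m\eta(\eta-q)\ge(1-q)\big(m-(d-s)\big)>0 .$$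

**Step 6: $H(0)>0$ if $s<1$.** Now $d-1-(s-1)x\ge d-1=m-3$, so
$$H(0)\ge f_0(y):=\tau y(m-3)+\omega m-\omega r^2y-\frac\kappa my^2,$$
concave with $f_0(0)>0$. By the arithmetic–geometric mean inequality $\kappa=(d-s)(s+2)\le m^2/4$. Hence
$$\frac{f_0(y_J)}{a^4}\cdot\frac{\eta-q}\eta\ge(m-3)q+m(1-q)-\frac m4=\frac{3m}4-3q>0,$$
since $m\ge4$ and $q<1$. So $H>0$ on $[0,s+2]$ in all cases. $\blacksquare$

A consequence for later: $h$ is strictly decreasing on $[0,1]$ and has mean $0$ over $B$ by (20), so $h(1)<0$.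

## 11. Continuing $\rho$ beyond the unit sphere

We must define $\rho$ for $r>1$ with $\rho\in C^1$, so $\rho(1)=1$, $\rho'(1)=1-c$, $w(1)=-c$ are given.

**The tangent line, and why it fails.** The first thing to try is $\rho(r)=1+(1-c)(r-1)$. Then $\rho''=0$ and $P=(s-1)w$ for $r>1$, so $P(1^+)=(1-s)c$, whereas $P(1^-)=0$ by (19). All other terms of $h$ are continuous at $1$. Therefore
$$h(1^+)-h(1^-)=(1-s)^2c^2 . \tag{33}$$
For $s=1$, that is $\sigma=0$, there is no jump. For every other $s$ the density jumps **up** at the sphere, and this spoils the argument already near the ball. Take $d=2$ and $\Omega_\varepsilon=\{r^2<1+\varepsilon\cos2\theta\}$, which has area $\pi$ and is symmetric in both axes, so $\int u_i=0$ without translation. Here $|\Omega_\varepsilon\setminus B|=\frac12\int_0^{2\pi}\varepsilon(\cos2\theta)_+\,d\theta=\varepsilon$, and $h$ is within $O(\varepsilon)$ of $h(1^\pm)$ on the two thin sets $\Omega_\varepsilon\setminus B$, $B\setminus\Omega_\varepsilon$. So $\int_{\Omega_\varepsilon}h=(1-s)^2c^2\varepsilon+O(\varepsilon^2)>0$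 for small $\varepsilon$, and the bound obtained for $\omega_1(\Omega_\varepsilon)$ exceeds $\omega$.

**Keeping $P=0$, and when that fails.** The jump tells us what to do: require $P(1^+)=0$. The simplest way is $P\equiv0$ for $r\ge1$, which by (7) is $rw'+(s+1)w=0$, so $w=-cr^{-1-s}$. For $s>0$ this gives $g=1-\frac cs(1-r^{-s})$; for $s=0$ it gives $g=1-c\log r$. If $s>0$ and $c>s$, or if $s=0$, this $g$ has a zero $r_1>1$. There $\rho(r_1)=0$ and $h(r_1)=P^2+\kappa w^2+\tau\rho'^2\ge0>h(1)$, so $h$ is not decreasing. So $P\equiv0$ can be kept only when $c\le s$, which includes all $s\ge1$ since $c<1$. When it cannot, we give $\rho'$ a positive power law instead, with the exponent chosen to make $P(1^+)=0$.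

**Proposition 4.** The profile extends to $r>1$ so that $\rho$ is $C^1$ on $[0,\infty)$ and smooth on $[1,\infty)$, $\rho'>0$, $P(1^+)=0$, and $h$ (with the same $\omega$) is strictly decreasing on $[1,\infty)$.

Since $P(1^-)=P(1^+)=0$, $h$ is then continuous at $1$. We compute, for $r\ge1$,
$$\tfrac12h'=PP'+\kappa ww'+\tau\rho'\rho''+\tau(d-1)gw-\omega\rho\rho' . \tag{34}$$

**Step 1: the case $c\le s$ (in particular $s\ge1$).** We check that $P\equiv0$ works. Here $s\ge c>0$, and with $w=-cr^{-1-s}$,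
$$g=1-\frac cs(1-r^{-s}),\qquad \rho'=g+rw=1-\frac cs+c\Big(\frac1s-1\Big)r^{-s},\qquad \rho''=(1-s)w .$$
The function $\rho'$ is monotone, from $1-c>0$ at $r=1$ to the limit $1-\frac cs\ge0$. If it is nondecreasing, it is at least $1-c$; if it is strictly decreasing, it exceeds its limit. So $\rho'>0$. Also $g=\rho'+r|w|>\rho'$. Since $P\equiv0$, (34) becomes
$$\tfrac12h'=\kappa ww'+\tau w\big[(d-1)g-(s-1)\rho'\big]-\omega\rho\rho' .$$
Here $w<0<w'$, so the first term is $\le0$. The bracket is positive: clearly if $s<1$, and if $s\ge1$ because $(s-1)\rho'\le(d-1)\rho'<(d-1)g$. The last term is negative. So $h'<0$.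

**Step 2: the case $c>s$; the construction.** Then $s<1$. We set up the power law. We want $\rho'=(1-c)r^{-k}$ with $0=P(1^+)=\rho''(1^+)+(s-1)w(1)=-k(1-c)+(1-s)c$. So put
$$k=\frac{(1-s)c}{1-c},\qquad \rho'=(1-c)r^{-k},\qquad \rho(1)=1 .$$
Then $\rho'>0$, $\rho\ge1$, and $\rho''=-(1-s)c\,r^{-k-1}<0$. Also $k>s$, since $(1-s)c>s(1-c)$ is the same as $c>s$.

**Step 3: signs of $w,w',P$.** These control (34). Let $D=\rho-r\rho'$, so $w=-D/r^2$, $D(1)=c$ and $D'=-r\rho''=(1-s)c\,r^{-k}>0$. Hence $D>0$ and $w<0$. Next,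
$$P=\rho''+(1-s)|w|=\frac{1-s}{r^2}\big(D-c\,r^{1-k}\big).$$
The parenthesis vanishes at $r=1$ and has derivative $(1-s)cr^{-k}-c(1-k)r^{-k}=c\,r^{-k}(k-s)>0$. So $P\ge0$ and $P(1^+)=0$. Since $\rho''<0$, also $P\le(1-s)|w|$. By (7), $w'=\frac{\rho''-2w}r=\frac{P-(1-s)|w|+2|w|}r=\frac{P+(1+s)|w|}r>0$.

**Step 4: $PP'$ is absorbed by $\tau(d-1)gw$.** The term $PP'$ is the only one in (34) that can be positive. We have $P'=\rho'''-(1-s)w'\le\rho'''$ and $\rho'''=(1-s)c(k+1)r^{-k-2}>0$, so $PP'\le P\rho'''\le(1-s)|w|\rho'''$. Since $k+1=\frac{1-sc}{1-c}$,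
$$(1-s)\rho'''=(1-s)^2(1-sc)\,\frac c{1-c}\,r^{-k-2} .$$
Here $(1-s)^2(1-sc)\le1$ and $r^{-k-2}\le r^{-1}$. Also $\kappa=(d-s)(s+2)\ge2(d-1)\ge2$, so (25) gives $\frac c{1-c}<\frac\tau\kappa$. Therefore
$$(1-s)\rho'''<\frac\tau{\kappa r}\le\frac{\tau(d-1)}r\le\tau(d-1)g,$$
as $g=\rho/r\ge1/r$. Multiplying by $|w|>0$, $PP'+\tau(d-1)gw<0$. The other terms of (34), namely $\kappa ww'$, $\tau\rho'\rho''$ and $-\omega\rho\rho'$, are $\le0$. So $h'<0$. $\blacksquare$

At $s=0$ the second case always applies, since $c>0$. The boundary condition enters Step 4 through the inequality $\kappa c<\tau(1-c)$.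

By Propositions 3 and 4 the extended $\rho$ satisfies all hypotheses of Proposition 1, with the $\omega$ of the profile; the condition $\int_Bh=0$ is (20).

## 12. Proof of Theorem A

Let $0<s<d$ and take the profile of Section 7, so $\omega=\omega_1(B)$, extended by Proposition 4. After the translation of Proposition 1, (10) gives
$$\big(\omega_1(\Omega)-\omega_1(B)\big)\int_\Omega\rho^2\le-S\le0,$$
so $\omega_1(\Omega)\le\omega_1(B)=\omega_1(\Omega^*)$.

If equality holds, then $S=0$, so $|\Omega\triangle B|=0$. The sets $\Omega\setminus\overline B$ and $B\setminus\overline\Omega$ are open and null, hence empty. So $\Omega\subset\operatorname{int}\overline B=B$, and $B\subset\operatorname{int}\overline\Omega=\Omega$, the last equality because the boundary is smooth. Thus $\Omega=B$, and the original $\Omega$ is a ball. Conversely, a ball is a translate of $\Omega^*$, so equality holds. $\blacksquare$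

## 13. Profiles at $\sigma=-\frac1{d-1}$ and $\sigma=1$

Theorem B allows $s=0$ and $s=d$, where the lower bound of Section 2 no longer controls $|D^2u|^2$, so Step 1 of Section 7 is not available. We obtain a profile with $\omega=\omega_1(B)$ as a limit. Write $\omega_1^\sigma(B)$ to show the dependence on $\sigma$.

**Step 1: $\omega_1^\sigma(B)$ is continuous up to the endpoints.** We need this to identify the limit of the eigenvalues. For fixed $u$, $Q_B[u]$ is affine in $\sigma$. So $\sigma\mapsto\omega_1^\sigma(B)$ is an infimum of affine functions, hence concave and upper semicontinuous on $[-\frac1{d-1},1]$. Its values lie in $[\tau\mu_1(B),\tau m]$, by nonnegativity of the form and the test function $x_1$. A finite concave function $f$ on $[\alpha,\gamma]$ is lower semicontinuous at the endpoints, since $f((1-\theta)\alpha+\theta\gamma)\ge(1-\theta)f(\alpha)+\theta f(\gamma)\to f(\alpha)$ as $\theta\to0$, and likewise at $\gamma$. So it is continuous there.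

**Step 2: the limit profile.** Let $\sigma_0$ be an endpoint and $\sigma_n\to\sigma_0$ from inside. Take the profiles $(\omega_n,\rho_n)$ of Section 7. By Section 8 we may take $A_n,B_n>0$, now normalized by $A_n+B_n=1$, and along a subsequence $A_n\to A$, $B_n\to B$ with $A+B=1$, so $(A,B)\ne(0,0)$. By Step 1, $\omega_n\to\omega_1^{\sigma_0}(B)\in[\tau\mu_1(B),\tau m]$. Since $a_n^2=\frac12\big(-\tau+\sqrt{\tau^2+4\omega_n}\big)$ and $b_n^2=a_n^2+\tau$, also $a_n,b_n$ converge to positive limits. So $\rho_n$ converges in $C^\infty([0,1])$ to some $\rho$ of the form $rg$ with $g$ as in (17), and (19), (20) pass to the limit. The limit is a profile with $\omega=\omega_1^{\sigma_0}(B)$.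

So for every $s\in[0,d]$ there is a profile with $\omega=\omega_1(B)$, and Sections 8–11 apply to it.

## 14. Proof of Theorem B: the quadratic deficit

Fix such a profile, normalized by $\rho(1)=1$ and extended by Proposition 4. Proposition 1 holds for every bounded open $\Omega$ with $|\Omega|=|B|$. Translate $\Omega$ accordingly and let $v=|B\setminus\Omega|=|\Omega\setminus B|$. We bound $S$ from below and $\int_\Omega\rho^2$ from above.

**Step 1: $S\ge c_0v^2$.** We use that $h$ has nonzero slope at the sphere. By Proposition 3, $\delta:=-\max_{[1/2,1]}h'>0$. For $r\in[\frac12,1]$ this gives $h-h(1)\ge\delta(1-r)$. For $r<\frac12$, $h(r)-h(1)\ge h(\tfrac12)-h(1)\ge\frac\delta2\ge\frac\delta2(1-r)$. So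
$$h-h(1)\ge\frac\delta2(1-r)\qquad\text{on }[0,1].$$
For $0\le\varepsilon\le1$, the shell $\{x\in B:1-|x|<\varepsilon\}$ has volume at most $\big(1-(1-\varepsilon)^d\big)|B|\le d\varepsilon|B|$. With $\varepsilon=\frac v{2d|B|}$ it has volume at most $\frac v2$, so at least $\frac v2$ of the volume of $B\setminus\Omega$ lies where $1-r\ge\varepsilon$. Hence $\int_{B\setminus\Omega}(1-r)\,dx\ge\frac v2\varepsilon=\frac{v^2}{4d|B|}$, and
$$S\ge c_0v^2,\qquad c_0=\frac\delta{8d|B|} .$$

**Step 2: $h(1)-h\ge c_1\rho^2$ for $r\ge2$, with some $c_1>0$.** This controls the part of $\int_\Omega\rho^2$ far away, as $\Omega$ may be spread out. Since $\rho$ is increasing, it is bounded or tends to infinity. If it is bounded, the claim follows from $h(1)-h(r)\ge h(1)-h(2)>0$. Suppose $\rho\to\infty$. Then $P^2+\kappa w^2+\tau(\rho'^2+(d-1)g^2)$ is bounded on $[1,\infty)$. Indeed $w<0$ gives $0<g\le1$, and $\rho'=g+rw<g$. In Step 1 of Proposition 4, $P=0$ and $|w|\le c$. In the other case $|w|=D/r^2\le\rho/r^2\le1$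 and $0\le P\le(1-s)|w|$. So $(h(1)-h)/\rho^2\to\omega>0$ as $r\to\infty$. This quotient is continuous and positive on $[2,\infty)$ with positive limit, so it has a positive lower bound.

**Step 3: conclusion.** We combine. Points of $\Omega$ with $r<2$ contribute at most $\rho(2)^2|\Omega|=\rho(2)^2|B|$ to $\int_\Omega\rho^2$, and the others at most $\frac1{c_1}\int_{\Omega\setminus B}(h(1)-h)\le S/c_1$. So by (10)
$$\omega_1(B)-\omega_1(\Omega)\ge\frac S{\int_\Omega\rho^2}\ge\frac S{\rho(2)^2|B|+S/c_1}.$$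
The last expression is increasing in $S$. Using $S\ge c_0v^2$ and then $v\le|B|$ in the denominator,
$$\omega_1(B)-\omega_1(\Omega)\ge\frac{c_0v^2}{\rho(2)^2|B|+c_0v^2/c_1}\ge C\Big(\frac{2v}{|B|}\Big)^2,\qquad C=\frac{c_0|B|^2/4}{\rho(2)^2|B|+c_0|B|^2/c_1} .$$
Since $|\Omega\triangle B|=2v$, the right side is at least $C\mathcal A(\Omega)^2$. The constant depends only on $d,\sigma,\tau$, the profile having been fixed. Undoing the scaling (6), under which $\mathcal A$ is invariant, makes it depend on $|\Omega|$ as well.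

If equality holds in $\omega_1(\Omega)\le\omega_1(\Omega^*)$, then $\mathcal A(\Omega)=0$. The minimum in (5) is attained, so $\Omega$ is a ball up to a null set. $\blacksquare$
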